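\title{A lower bound for the height of short sums over a division group}

\begin{abstract}
Let $\Gamma$ be a finitely generated subgroup of $\overline{\mathbb{Q}}^*$, let $\Gamma_{\mathrm{div}}$ be its division group, and let $F$ be a finite extension of $\mathbb{Q}(\mu_\infty,\Gamma)$. We prove that for every $N$ the Weil height is bounded below by a positive constant on the sums of $N$ elements of $F\cdot\Gamma_{\mathrm{div}}$ that do not lie in $\Gamma_{\mathrm{div}}\cup\{0\}$. This proves a conjecture from a paper of Plessis and shows that its hypothesis on Galois orbits is superfluous. The proof combines a theorem of R\'emond, which is the case $N=1$, with an elementary gap principle: over any field $L$ containing all roots of unity, a sum of $s$ radicals whose ratios have large degree over $L$ has height bounded below in terms of $s$ alone.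
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Fix an embedding $\overline{\mathbb{Q}}\subset\mathbb{C}$ and let $|\cdot|$ be the complex absolute value. Let $h$ be the absolute logarithmic Weil height, let $\mathbb{N}=\{1,2,\dots\}$, let $\mu_n$ be the group of $n$-th roots of unity and $\mu_\infty$ the group of all roots of unity. Throughout, $\Gamma\subset\overline{\mathbb{Q}}^*$ is a finitely generated subgroup. Its \emph{division group} $\Gamma_{\mathrm{div}}$ is the group of all $\gamma\in\overline{\mathbb{Q}}^*$ with $\gamma^n\in\Gamma$ for some $n\in\mathbb{N}$; it contains $\Gamma$ and $\mu_\infty$. Put $K_\Gamma=\mathbb{Q}(\mu_\infty,\Gamma)$.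

The division group is full of numbers of small height. For $\Gamma=\langle 2\rangle$ it consists of the numbers $\zeta\,2^{q}$ with $\zeta\in\mu_\infty$ and $q\in\mathbb{Q}$, and $h(\zeta\,2^{1/n})=(\log 2)/n$. Does the field $\mathbb{Q}(\Gamma_{\mathrm{div}})$ contain other nonzero numbers of small height? The first experiment suggests that addition destroys small height. A number of small height has most of its conjugates close to the unit circle, whereas the conjugates $1+\zeta\,2^{1/n}$ $(\zeta\in\mu_n)$ of $1+2^{1/n}$ are spread along a circle centered at $1$. Those with $\operatorname{Re}\zeta\ge 1/2$ have modulus at least $3/2$, and there are $2\lfloor n/6\rfloor+1\ge n/6$ of them, so inequality \eqref{eq:arch} below gives $h(1+2^{1/n})\ge\frac16\log\frac32$ for all $n$, although the heights of both summands tend to $0$. The difficulty is that a general element of the field has coefficients, of uncontrolled height and degree, and these might conspire to move the conjugates back to the unit circle.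

To measure how much addition is needed, note that the $\mathbb{Q}$-span of the group $\Gamma_{\mathrm{div}}$ is a ring of algebraic numbers containing $\mathbb{Q}$, hence a field, hence equal to $\mathbb{Q}(\Gamma_{\mathrm{div}})$. The \emph{length} of $x\in\mathbb{Q}(\Gamma_{\mathrm{div}})$ is the least $l\in\mathbb{N}$ such that $x=\sum_{j=1}^{l}x_j\gamma_j$ with $x_j\in K_\Gamma$ and $\gamma_j\in\Gamma_{\mathrm{div}}$, and $l_N(\Gamma)$ is the set of elements of length at most $N$. For a set $X$ of algebraic numbers let $X\cdot\Gamma_{\mathrm{div}}$ be the set of products $x\gamma$ with $x\in X$ and $\gamma\in\Gamma_{\mathrm{div}}$, so that $l_1(\Gamma)\setminus\{0\}=K_\Gamma^*\cdot\Gamma_{\mathrm{div}}$. Length one is covered by the following theorem, which is the only non-elementary input of our main result.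

\begin{theorem}[R\'emond]\label{thm:remond}
For every finite extension $F$ of $K_\Gamma$ there is $c>0$ such that $h(\alpha)\ge c$ for all $\alpha\in F^*\cdot\Gamma_{\mathrm{div}}\setminus\Gamma_{\mathrm{div}}$.
\end{theorem}

For $\alpha\in\overline{\mathbb{Q}}$ let $O_\Gamma(\alpha)$ be the orbit of $\alpha$ under $\operatorname{Gal}(\overline{\mathbb{Q}}/K_\Gamma)$, and for $\varepsilon>0$ put
\[
d_{\Gamma,\varepsilon}(\alpha)=\frac{\#\{x\in O_\Gamma(\alpha):\ 1-\varepsilon\le|x|^2\le1+\varepsilon\}}{\#O_\Gamma(\alpha)}.
\]
This is the proportion of conjugates over $K_\Gamma$ that are close to the unit circle. Small height controls the conjugates over $\mathbb{Q}$ on average, but $K_\Gamma$ has infinite degree, so $O_\Gamma(\alpha)$ may be a very small part of all conjugates, and small height does not directly say where it lies. The following conjecture assumes this information.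

\begin{quote}
\textbf{Conjecture} (\cite{Plessis}). \emph{Let $N\in\mathbb{N}$ and let $(y_n)$ be a sequence in $l_N(\Gamma)\setminus\{0\}$ such that $h(y_n)\to0$ and $d_{\Gamma,\varepsilon}(y_n)\to1$ for all $\varepsilon>0$. Then $y_n\in\Gamma_{\mathrm{div}}$ for all large $n$.}
\end{quote}

For $N=1$ this follows from Theorem~\ref{thm:remond} with $F=K_\Gamma$.

\subsection*{Results}
The conjecture is true, and its hypothesis on $d_{\Gamma,\varepsilon}$ is not needed.

\begin{theorem}\label{thm:main}
Let $F$ be a finite extension of $K_\Gamma$ and let $N\in\mathbb{N}$. There is $c=c(F,N,\Gamma)>0$ such that $h(y)\ge c$ for every $y=\sum_{j=1}^{N}x_j\gamma_j$ with $x_j\in F$, $\gamma_j\in\Gamma_{\mathrm{div}}$ and $y\notin\Gamma_{\mathrm{div}}\cup\{0\}$.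
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $(y_n)$ be a sequence in $l_N(\Gamma)\setminus\{0\}$ with $h(y_n)\to0$. Then $y_n\in\Gamma_{\mathrm{div}}$ for all large $n$. Moreover, for every $\varepsilon>0$ we have $d_{\Gamma,\varepsilon}(y_n)=1$ for all large $n$.
\end{corollary}

The constant in Theorem~\ref{thm:main} depends on $N$. We do not claim a bound uniform in $N$, that is, a positive lower bound for $h$ on all of $\mathbb{Q}(\Gamma_{\mathrm{div}})^*\setminus\Gamma_{\mathrm{div}}$.

The step from one term to several terms rests on a statement in which $\Gamma$ does not appear. For a field $L\subset\overline{\mathbb{Q}}$, call $y\in\overline{\mathbb{Q}}^*$ a \emph{radical over $L$} if $y^m\in L$ for some $m\in\mathbb{N}$.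

\begin{theorem}[Gap principle]\label{thm:gap}
For every $s\ge2$ there are $R_s\ge2$ and $c_s>0$, depending only on $s$, with the following property. If $L\subset\overline{\mathbb{Q}}$ is a field containing $\mu_\infty$ and $y_1,\dots,y_s$ are radicals over $L$ with $[L(y_i/y_j):L]\ge R_s$ for all $i\ne j$, then $h(y_1+\dots+y_s)\ge c_s$. One may take $R_2=3$.
\end{theorem}

\begin{proposition}\label{prop:sharp}
Let $p$ be a prime. For $s=p$, Theorem~\ref{thm:gap} fails with $R_p=p$. Hence necessarily $R_p\ge p+1$, and $R_2=3$ is optimal.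
\end{proposition}

Theorem~\ref{thm:main} follows by sorting the terms of a sum. Terms whose ratios have bounded degree over $F$ are merged into a single term, at the price of one finite extension $F'$ of $F$ (Section~\ref{sec:finite}). If one term remains, Theorem~\ref{thm:remond} applies over $F'$; this is why Theorem~\ref{thm:main} is stated for all finite extensions of $K_\Gamma$. If several terms remain, their ratios have large degree and the gap principle applies (Section~\ref{sec:main}). The gap principle is first proved by hand for the numbers $a+b\sqrt[3]{2}$ (Section~\ref{sec:example}) and then in general (Sections~\ref{sec:torus} and~\ref{sec:gap}). Proposition~\ref{prop:sharp} is proved in Section~\ref{sec:sharp}.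

\section{Heights and radicals}\label{sec:prelim}

\subsection*{Heights as integrals}
Let $E$ be a number field of degree $d$. Normalize the absolute value $|\cdot|_v$ at each place $v$ of $E$ so that it extends the usual real or $p$-adic absolute value of $\mathbb{Q}$, and let $d_v$ be the local degree at $v$. For $\alpha\in E$,
\[
h(\alpha)=\sum_v\frac{d_v}{d}\log^+|\alpha|_v,\qquad \log^+x=\log\max(1,x).
\]
This does not depend on $E$, and $h(0)=0$. Let $G_{\mathbb{Q}}=\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$. For $\alpha\ne0$, $\sigma\in G_{\mathbb{Q}}$, $\zeta\in\mu_\infty$ and $r\in\mathbb{N}$,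
\begin{equation}\label{eq:basic}
h(\sigma\alpha)=h(\zeta\alpha)=h(1/\alpha)=h(\alpha),\qquad h(\alpha^r)=r\,h(\alpha).
\end{equation}
The equality $h(1/\alpha)=h(\alpha)$ comes from $\log^+x-\log^+(1/x)=\log x$ and the product formula $\sum_vd_v\log|\alpha|_v=0$. Further,
\begin{equation}\label{eq:sum}
h(\alpha_1+\dots+\alpha_n)\le\log n+h(\alpha_1)+\dots+h(\alpha_n),
\end{equation}
because $|\sum_i\alpha_i|_v$ is at most $\max_i|\alpha_i|_v$ at finite places and at most $n\max_i|\alpha_i|_v$ at archimedean places, whose weights $d_v/d$ add up to $1$.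

Haar measures on compact groups have total mass $1$. We write $\operatorname{vol}$ and $d\sigma$, $d\tau$ for the Haar measure of $G_{\mathbb{Q}}$, and $\operatorname{vol}_H$ for that of a closed subgroup $H$. Every function that we integrate depends only on the restriction of $\sigma$ to some finite Galois extension $E/\mathbb{Q}$; its integral over $G_{\mathbb{Q}}$ is then its average over $\operatorname{Gal}(E/\mathbb{Q})$, and its integral over $H$ is its average over the image of $H$. In particular $\int f(\sigma\alpha)\,d\sigma$ is the average of $f$ over the conjugates of $\alpha$. The archimedean part of the height is such an average, so for $\alpha\ne0$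
\begin{equation}\label{eq:arch}
\int_{G_{\mathbb{Q}}}\log^+|\sigma\alpha|\,d\sigma\le h(\alpha),
\qquad
\int_{G_{\mathbb{Q}}}\bigl|\log|\sigma\alpha|\bigr|\,d\sigma\le 2h(\alpha),
\end{equation}
where the second bound follows from the first, from $|\log x|=\log^+x+\log^+(1/x)$ and from \eqref{eq:basic}. We use \eqref{eq:arch} in two ways: a number of bounded height is rarely tiny, and a number of small height is usually close to the unit circle.

\begin{lemma}\label{lem:markov}
Let $\alpha\in\overline{\mathbb{Q}}^*$ and $r,\varepsilon\in(0,1)$. Then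
\begin{itemize}
\item[(a)] $\operatorname{vol}\{\sigma:|\sigma\alpha|\le r\}\le h(\alpha)/\log(1/r)$;
\item[(b)] $\operatorname{vol}\{\sigma:\bigl||\sigma\alpha|-1\bigr|>\varepsilon\}\le 2h(\alpha)/\log(1+\varepsilon)$.
\end{itemize}
\end{lemma}

\begin{proof}
On the set in (a) we have $\log^+|\sigma(1/\alpha)|\ge\log(1/r)$, and $\int\log^+|\sigma(1/\alpha)|\,d\sigma\le h(1/\alpha)=h(\alpha)$. For (b), if $|\log x|\le\log(1+\varepsilon)$ then $1-\varepsilon\le(1+\varepsilon)^{-1}\le x\le1+\varepsilon$. So $\bigl|\log|\sigma\alpha|\bigr|>\log(1+\varepsilon)$ on the set in (b), and the second bound in \eqref{eq:arch} applies.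
\end{proof}

\subsection*{The character of a radical}
Let $L\supset\mu_\infty$ and $H=\operatorname{Gal}(\overline{\mathbb{Q}}/L)$. For a radical $y$ over $L$ and $g\in H$ put $\chi_y(g)=g(y)/y$. Radicals over $L$ form a group, and $\chi_{yy'}=\chi_y\chi_{y'}$.

\begin{lemma}\label{lem:char}
The map $\chi_y$ is a continuous homomorphism $H\to\mu_\infty$ with finite image, and its order equals $[L(y):L]$. For $m\in\mathbb{N}$ we have $y^m\in L$ if and only if $[L(y):L]$ divides $m$.
\end{lemma}

\begin{proof}
Since $\chi_y(g)^m=g(y^m)/y^m$, we have $\chi_y^m=1$ if and only if $H$ fixes $y^m$, that is, if and only if $y^m\in L$. In particular $\chi_y$ takes values in some $\mu_m$. As $H$ fixes $\mu_\infty$, we get $gg'(y)=g(\chi_y(g')y)=\chi_y(g')\chi_y(g)y$, so $\chi_y$ is a homomorphism; it is continuous because its kernel, the stabilizer of $y$, is open. The image is a finite subgroup of $\mu_\infty$, hence cyclic, so the order of $\chi_y$ is $\#\chi_y(H)$. This is the number of conjugates $\chi_y(g)y$ of $y$ over $L$, namely $[L(y):L]$. Finally, $\chi_y^m=1$ if and only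 if the order of $\chi_y$ divides $m$.
\end{proof}

Thus the hypothesis of Theorem~\ref{thm:gap} says that the characters $\chi_{y_i}/\chi_{y_j}=\chi_{y_i/y_j}$ have order at least $R_s$. The hypothesis $\mu_\infty\subset L$ makes the $y_i$ simultaneous eigenvectors of $H$ with eigenvalues in $L$, and it is used only in this way.

\section{The numbers $a+b\sqrt[3]{2}$}\label{sec:example}

Let $L=\mathbb{Q}(\mu_\infty)$ and $\theta=\sqrt[3]{2}$. Subfields of the abelian extension $L/\mathbb{Q}$ are Galois over $\mathbb{Q}$ and $\mathbb{Q}(\theta)$ is not, so $\theta\notin L$, and $[L(\theta):L]=3$ by Lemma~\ref{lem:char}. Choose $g\in\operatorname{Gal}(\overline{\mathbb{Q}}/L)$ with $g\theta=\omega\theta$, where $\omega$ is a primitive cube root of unity. We show that $h(y)$ is bounded below by an absolute constant for $y=a+b\theta$ with $a,b\in L^*$. Let $0<\varepsilon<1/9$.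

\emph{Step 1: move the orbit.} We know nothing about the position of the orbit $\{y,gy,g^2y\}$ itself. But we may apply any $\tau\in G_{\mathbb{Q}}$ to it. With $c_1=\tau(a)$ and $c_2=\tau(b\theta)$, the numbers $\tau y,\tau gy,\tau g^2y$ are the numbers $c_1+\zeta c_2$ with $\zeta\in\mu_3$. By Lemma~\ref{lem:markov}(b), applied to $y$, $gy$ and $g^2y$, all three have modulus within $\varepsilon$ of $1$ for $\tau$ outside a set of volume at most $6h(y)/\log(1+\varepsilon)$. This is why no hypothesis on the orbit over $L$ is needed: a typical translate of the orbit serves equally well.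

\emph{Step 2: three points determine a circle.} The points $c_1+\zeta c_2$ lie on the circle with center $c_1$ and radius $|c_2|$. If $c_2\ne0$ and all three lie exactly on the unit circle, then the two circles coincide and $c_1=0$. So $c_1c_2=0$ in the exact case. A stable version comes from a Fourier coefficient: since $|c_1+\zeta c_2|^2=|c_1|^2+|c_2|^2+c_1\overline{c_2}\,\zeta^{-1}+\overline{c_1}c_2\,\zeta$ and $\sum_{\zeta}\zeta=\sum_{\zeta}\zeta^2=0$,
\[
c_1\overline{c_2}=\frac13\sum_{\zeta\in\mu_3}\bigl(|c_1+\zeta c_2|^2-1\bigr)\,\zeta .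
\]
For $\tau$ as in Step 1 each bracket has modulus at most $\varepsilon(2+\varepsilon)\le3\varepsilon$, so $\min(|\tau a|,|\tau(b\theta)|)\le\sqrt{3\varepsilon}$.

\emph{Step 3: neither term is often tiny.} We want to apply Lemma~\ref{lem:markov}(a) to $a$ and $b\theta$, and need to bound their heights. They can be recovered from conjugates of $y$:
\[
w_1=gy-\omega y=(1-\omega)a,\qquad w_2=y-gy=(1-\omega)b\theta .
\]
By \eqref{eq:basic} and \eqref{eq:sum}, $h(w_i)\le\log2+2h(y)$. Since $|\tau(1-\omega)|=\sqrt3$, Step 2 says that $|\tau w_1|$ or $|\tau w_2|$ is at most $3\sqrt\varepsilon$ for $\tau$ as in Step 1. Hence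
\[
1-\frac{6h(y)}{\log(1+\varepsilon)}\le\frac{2\,(\log2+2h(y))}{\log\bigl(1/(3\sqrt\varepsilon)\bigr)}.
\]
Choose $\varepsilon$ with $3\sqrt\varepsilon=1/8$. The right side becomes $\frac23+\frac{4h(y)}{3\log2}$, so $h(y)$ is at least a positive constant that is independent of $a$ and $b$.

With a square root in place of the cube root, Step 2 breaks down: $c_1=\cos\varphi$ and $c_2=i\sin\varphi$ give $|c_1+c_2|=|c_1-c_2|=1$. Section~\ref{sec:sharp} shows that this obstruction is real. In general, two new difficulties arise. The group $\mu_3$ is replaced by a finite group $G$ of unbounded size, so we cannot ask that all points of the translated orbit be close to the unit circle, only most of them. And with three or more terms, a Fourier coefficient may mix several products $c_i\overline{c_j}$.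

\section{Linear forms of modulus close to one on finite subgroups of tori}\label{sec:torus}

This section generalizes Step 2. Let $T=\{z\in\mathbb{C}:|z|=1\}$. For $c\in\mathbb{C}^s$, $t\in T^s$ and $a\in\mathbb{Z}^s$ put $P_c(t)=\sum_ic_it_i$ and $t^a=\prod_it_i^{a_i}$, and let $e_1,\dots,e_s$ be the standard basis of $\mathbb{Z}^s$. For a finite subgroup $G\subset T^s$ let $\operatorname{avg}_G$ denote the average over $G$. We use the orthogonality relation: the average over $G$ of a character is $1$ if the character is trivial on $G$ and $0$ otherwise. We say that $c$ is \emph{$(\varepsilon,\kappa)$-unimodular on $G$} if $\bigl||P_c(t)|-1\bigr|\le\varepsilon$ for at least $(1-\kappa)\#G$ elements $t\in G$.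

\begin{definition}\label{def:adm}
Let $s\ge2$ and $\eta\in(0,1)$. A triple $(R,\varepsilon,\kappa)$ with $R\ge2$ and $\varepsilon,\kappa\in(0,1)$ is \emph{$(s,\eta)$-admissible} if the following holds: whenever $G\subset T^s$ is a finite subgroup on which each character $t_i/t_j$ $(i\ne j)$ has order at least $R$, and $c\in\mathbb{C}^s$ is $(\varepsilon,\kappa)$-unimodular on $G$, at most one index $i$ has $|c_i|>\eta$.
\end{definition}

On the exceptional part of $G$ nothing is assumed about $P_c$, and in the application the $c_i$ are conjugates of numbers of unknown size. So we first show that $c$ is bounded.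

\begin{lemma}\label{lem:bounded}
Let $G\subset T^s$ be a finite subgroup on which each $t_i/t_j$ $(i\ne j)$ is nontrivial, and let $c$ be $(\varepsilon,\kappa)$-unimodular on $G$ with $\varepsilon\le1$ and $\kappa\le1/(2s^2)$. Then
\[
\max_i|c_i|^2\le8\qquad\text{and}\qquad\operatorname{avg}_G\bigl||P_c|^2-1\bigr|\le3\varepsilon+8s^2\kappa .
\]
\end{lemma}

\begin{proof}
Let $M=\max_i|c_i|$. Expanding $|P_c|^2=\sum_{i,j}c_i\overline{c_j}\,t_i/t_j$ and using orthogonality, we get $\operatorname{avg}_G|P_c|^2=\sum_i|c_i|^2\ge M^2$. On the other hand $|P_c|\le2$ outside a proportion at most $\kappa$ of $G$, and $|P_c|\le sM$ everywhere. Hence $M^2\le4+\kappa s^2M^2\le4+M^2/2$, so $M^2\le8$. It follows that $0\le|P_c|^2\le8s^2$, so $\bigl||P_c|^2-1\bigr|\le8s^2$ everywhere, while $\bigl||P_c|^2-1\bigr|\le\varepsilon(2+\varepsilon)\le3\varepsilon$ outside the exceptional part.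
\end{proof}

\begin{lemma}\label{lem:two}
For $\eta\in(0,1)$, the triple $(3,\eta^2/35,\eta^2/35)$ is $(2,\eta)$-admissible.
\end{lemma}

\begin{proof}
Let $\psi=t_1/t_2$ have order at least $3$ on $G$, so that $\psi^{-1}$ and $\psi^{-2}$ are nontrivial. Multiplying $|P_c|^2-1=(|c_1|^2+|c_2|^2-1)+c_1\overline{c_2}\,\psi+\overline{c_1}c_2\,\psi^{-1}$ by $\psi^{-1}$ and averaging gives $c_1\overline{c_2}=\operatorname{avg}_G\bigl((|P_c|^2-1)\psi^{-1}\bigr)$. As $\eta^2/35<1/8$, Lemma~\ref{lem:bounded} yields $|c_1c_2|\le(3+32)\,\eta^2/35=\eta^2$. So $|c_1|$ and $|c_2|$ do not both exceed $\eta$.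
\end{proof}

For general $s$ and $p\ne q$, the same computation gives
\begin{equation}\label{eq:fourier}
\operatorname{avg}_G\Bigl((|P_c|^2-1)\,\frac{t_q}{t_p}\Bigr)=\sum_{(i,j)}c_i\overline{c_j},
\end{equation}
provided $t_p/t_q$ is nontrivial on $G$; the sum runs over the pairs $(i,j)$ with $t_i/t_j=t_p/t_q$ on $G$. Such coincidences occur for arbitrarily large orders and can cause cancellation.

\begin{example}\label{ex:three}
Let $s=3$ and $G=\{(1,u,u^2):u\in\mu_r\}$, so that $t_2/t_1=t_3/t_2$ on $G$ for every $r$. For $r\ge5$ the extreme ratio $t_3/t_1=u^2$ differs from every other ratio $u^{k}$, $-2\le k\le1$, and \eqref{eq:fourier} isolates $c_3\overline{c_1}$. For $r=3$ the exponents wrap around, $t_3/t_1=t_1/t_2=t_2/t_3$, and no ratio is isolated. Indeed, $c=(\frac13,-\frac23,-\frac23)$ gives $P_c=-1$ at $u=1$ and $P_c=1$ at the two other points.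
\end{example}

The example suggests the proof: order the indices linearly, compatibly with all coincidences between ratios, and apply \eqref{eq:fourier} to the extreme pair. Large orders are what guarantees that such an ordering exists.

\begin{lemma}\label{lem:torus}
For all $s\ge2$ and $\eta\in(0,1)$ there is an $(s,\eta)$-admissible triple.
\end{lemma}

\begin{proof}
Suppose not. Then for each integer $k\ge2s^2$ the triple $(k,1/k,1/k)$ is not admissible. So there are a finite subgroup $G_k\subset T^s$, on which each $t_i/t_j$ $(i\ne j)$ has order at least $k$, and a vector $c^{(k)}$ that is $(1/k,1/k)$-unimodular on $G_k$ and has two coordinates of modulus greater than $\eta$.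

\emph{A subsequence.} Coincidences between ratios are recorded by the finite set $D$ of vectors $e_i-e_j-e_p+e_q$ with $1\le i,j,p,q\le s$. The $c^{(k)}$ are bounded by Lemma~\ref{lem:bounded}. So there is an infinite set of $k$, to which we restrict, along which $c^{(k)}$ converges to some $c$, the same two coordinates of $c^{(k)}$ have modulus greater than $\eta$, and the set $D_0=\{a\in D:t^a=1\text{ on }G_k\}$ does not depend on $k$. Then $I=\{i:c_i\ne0\}$ has at least two elements.

\emph{The ordering.} Let $\Lambda\subset\mathbb{Z}^s$ be the subgroup generated by $D_0$; for $a\in\Lambda$, the character $t^a$ is trivial on every $G_k$. If $m(e_i-e_j)\in\Lambda$ for some $i\ne j$ and $m\in\mathbb{N}$, then the order of $t_i/t_j$ on $G_k$ divides $m$ for all $k$, although it is at least $k$. Therefore the images of the vectors $e_i-e_j$ $(i\ne j)$ in $V=\mathbb{Q}^s/\mathbb{Q}\Lambda$ are nonzero. The linear forms on $V$ that vanish at one such image form a proper subspace of the dual space, and a vector space over an infinite field is not a finite union of proper subspaces.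 So there is a linear form $\lambda:\mathbb{Q}^s\to\mathbb{Q}$ vanishing on $\Lambda$ such that the numbers $\lambda_i=\lambda(e_i)$ are pairwise distinct.

\emph{The extreme pair.} Let $p,q\in I$ be the indices with $\lambda_p$ maximal and $\lambda_q$ minimal; then $p\ne q$. Apply \eqref{eq:fourier} to $G_k$ and $c^{(k)}$. The left side has modulus at most $(3+8s^2)/k$ by Lemma~\ref{lem:bounded}. The sum on the right runs over the set $\Pi$ of pairs $(i,j)$ with $e_i-e_j-e_p+e_q\in D_0$, which does not depend on $k$ and contains $(p,q)$. Letting $k\to\infty$ gives $\sum_{(i,j)\in\Pi}c_i\overline{c_j}=0$. If $(i,j)\in\Pi$ and $c_i\overline{c_j}\ne0$, then $i,j\in I$ and $\lambda_i-\lambda_j=\lambda_p-\lambda_q$; since $\lambda_i\le\lambda_p$ and $\lambda_j\ge\lambda_q$, this forces $\lambda_i=\lambda_p$ and $\lambda_j=\lambda_q$, so $(i,j)=(p,q)$. The sum is therefore $c_p\overline{c_q}\ne0$, a contradiction.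
\end{proof}

\section{Proof of the gap principle}\label{sec:gap}

In this section $L\supset\mu_\infty$, $H=\operatorname{Gal}(\overline{\mathbb{Q}}/L)$, the numbers $y_1,\dots,y_s$ are radicals over $L$ with $y_i/y_j\notin L$ for $i\ne j$, $\chi_i=\chi_{y_i}$, and $y=y_1+\dots+y_s$. We begin with the analogue of Step 3, which also shows that $y\ne0$.

\begin{lemma}\label{lem:isolate}
We have $y\ne0$. For each $i$ there is $u_i\in\mathbb{Q}(\mu_\infty)^*$ with $|\tau u_i|\le2^{s-1}$ for all $\tau\in G_{\mathbb{Q}}$ and
\[
h(u_iy_i)\le(s-1)\log2+2^{s-1}h(y).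
\]
\end{lemma}

\begin{proof}
Fix $i$. For $j\ne i$ the character $\chi_i/\chi_j$ is nontrivial by Lemma~\ref{lem:char}, so there is $g_j\in H$ with $\chi_i(g_j)\ne\chi_j(g_j)$. The map $D_j=g_j-\chi_j(g_j)$ is an $L$-linear endomorphism of $\overline{\mathbb{Q}}$ that multiplies $y_k$ by $\chi_k(g_j)-\chi_j(g_j)\in L$; in particular it kills $y_j$. Let $\Delta$ be the composite of the $s-1$ maps $D_j$, $j\neq i$, in increasing order of $j$. It multiplies $y_k$ by $\prod_{j\ne i}(\chi_k(g_j)-\chi_j(g_j))$, which vanishes for $k\ne i$. Hence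
\[
\Delta y=u_iy_i,\qquad u_i=\prod_{j\ne i}\bigl(\chi_i(g_j)-\chi_j(g_j)\bigr)\ne0 .
\]
So $y\ne0$, and $|\tau u_i|\le2^{s-1}$ because each factor is a difference of two roots of unity. Since $H$ fixes roots of unity, expanding the composite gives $\Delta=\sum_S\xi_S\,g_S$, where $S$ runs over the $2^{s-1}$ subsets of $\{1,\dots,s\}\setminus\{i\}$, $g_S\in H$ is the ordered product of the $g_j$ with $j\in S$, and $\xi_S=\prod_{j\notin S,\,j\ne i}(-\chi_j(g_j))\in\mu_\infty$. Thus $u_iy_i$ is a sum of $2^{s-1}$ numbers $\xi_S\,g_S(y)$ of height $h(y)$ by \eqref{eq:basic}, and \eqref{eq:sum} gives the bound.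
\end{proof}

Next comes Step 1. The role of $\mu_3$ is played by the image $G$ of the homomorphism $\Phi=(\chi_1,\dots,\chi_s):H\to T^s$. It is a finite subgroup of $\mu_\infty^s$, and $t_i/t_j$ has order $[L(y_i/y_j):L]$ on $G$, because $(t_i/t_j)\circ\Phi=\chi_{y_i/y_j}$. A union bound over $G$ would cost a factor $\#G$; averaging over the cosets $\tau H$ costs only a factor $1/\kappa$.

\begin{lemma}\label{lem:transfer}
Let $\varepsilon,\kappa\in(0,1)$. For all $\tau\in G_{\mathbb{Q}}$ outside a set of volume at most $2h(y)/(\kappa\log(1+\varepsilon))$, the vector $c(\tau)=(\tau y_1,\dots,\tau y_s)$ is $(\varepsilon,\kappa)$-unimodular on $G$.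
\end{lemma}

\begin{proof}
Let $U=\{\sigma\in G_{\mathbb{Q}}:\bigl||\sigma y|-1\bigr|>\varepsilon\}$ and $p(\tau)=\operatorname{vol}_H\{g\in H:\tau g\in U\}$. Interchanging the two averages and using the invariance of $\operatorname{vol}$ under right translation,
\[
\int_{G_{\mathbb{Q}}}p(\tau)\,d\tau=\int_H\operatorname{vol}(Ug^{-1})\,dg=\operatorname{vol}(U)\le\frac{2h(y)}{\log(1+\varepsilon)}
\]
by Lemma~\ref{lem:markov}(b). Hence $p(\tau)\le\kappa$ outside a set of the stated volume, and it suffices to show that $p(\tau)$ is the proportion of $t\in G$ with $\bigl||P_{c(\tau)}(t)|-1\bigr|>\varepsilon$. For $g\in H$,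
\[
\tau gy=\sum_i\tau\bigl(\chi_i(g)\bigr)\,\tau y_i=P_{c(\tau)}\bigl(\tau\Phi(g)\bigr),
\]
where $\tau$ acts on $\mu_\infty^s$ coordinatewise. If $G\subset\mu_m^s$, then $\tau$ acts on $\mu_m$ as $\zeta\mapsto\zeta^b$ for some $b$ prime to $m$, so it acts on $G$ as the automorphism $t\mapsto(t_1^b,\dots,t_s^b)$. Therefore $g\mapsto\tau\Phi(g)$ is a continuous homomorphism from $H$ onto $G$. Its fibers are the cosets of an open subgroup, and each has measure $1/\#G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $\eta=2^{-5s}$ and let $(R,\varepsilon,\kappa)$ be an $(s,\eta)$-admissible triple. It exists by Lemma~\ref{lem:torus}, and for $s=2$ we may take $R=3$ by Lemma~\ref{lem:two}. Put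
\[
R_s=R,\qquad c_s=\min\Bigl(\frac{\kappa\log(1+\varepsilon)}4,\ 2^{1-s}\log2\Bigr).
\]
Suppose that $[L(y_i/y_j):L]\ge R_s$ for all $i\ne j$ and that $h(y)<c_s$. As $R_s\ge2$, the two lemmas above apply. Let $B_i=\{\tau\in G_{\mathbb{Q}}:|\tau y_i|\le\eta\}$.

By Lemma~\ref{lem:transfer}, $c(\tau)$ is $(\varepsilon,\kappa)$-unimodular on $G$ for all $\tau$ in a set of volume greater than $1/2$. For such $\tau$, admissibility shows that $|\tau y_1|$ and $|\tau y_2|$ do not both exceed $\eta$. So $\operatorname{vol}(B_1)+\operatorname{vol}(B_2)>1/2$.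

By Lemma~\ref{lem:isolate}, $h(u_iy_i)<s\log2$, and $|\tau(u_iy_i)|\le2^{s-1}\eta\le2^{-4s}$ for $\tau\in B_i$. Lemma~\ref{lem:markov}(a) gives $\operatorname{vol}(B_i)<(s\log2)/(4s\log2)=1/4$ for each $i$, a contradiction.
\end{proof}

\section{Radicals of bounded degree}\label{sec:finite}

To merge terms whose ratios have bounded degree over $F$, we need all such ratios to lie in one finite extension of $F$. Write $A=\Gamma_{\mathrm{div}}$.

\begin{lemma}\label{lem:finite}
Let $F$ be a finite extension of $K_\Gamma$ and $m\in\mathbb{N}$. The field $F_m$ generated over $F$ by all $\gamma\in A$ with $\gamma^m\in F$ is a finite extension of $F$.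
\end{lemma}

The point is to show that $(A\cap F^*)/\mu_\infty$ is finitely generated. Over a number field $k$ this would follow from Dirichlet's $S$-unit theorem: if $S$ is a finite set of places of $k$ containing the archimedean ones, then the group of $\alpha\in k^*$ with $|\alpha|_v=1$ for all $v\notin S$ is finitely generated. But $F$ has infinite degree, and passing from a number field $k$ to $k(\mu_\infty)$ may create new radicals: for $\Gamma=\langle2\rangle$ and $k=\mathbb{Q}$, the number $\sqrt2=\zeta_8+\zeta_8^{-1}$ (with $\zeta_8=e^{2\pi i/8}$) lies in $A\cap k(\mu_\infty)$ but not in $\mu_\infty\cdot k^*$. The proof shows that a fixed power, here the square, always descends to $k$ up to a root of unity.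

\begin{proof}
Write $F=K_\Gamma(\beta)$ and $k=\mathbb{Q}(\Gamma,\beta)$. Since $\Gamma$ is finitely generated, $k$ is a number field. Moreover $F=k(\mu_\infty)$, so $F/k$ is Galois with abelian group $\mathcal{G}$. Let $\nu$ be the number of roots of unity in $k$.

\emph{Claim: if $\gamma\in A\cap F^*$, then $\gamma^\nu\in\mu_\infty\cdot(A\cap k^*)$.} Let $\gamma^n\in\Gamma\subset k$. For $\sigma\in\mathcal{G}$ put $\xi_\sigma=\sigma(\gamma)/\gamma\in\mu_n$, and choose $u(\sigma)\in\mathbb{N}$ with $\sigma\zeta=\zeta^{u(\sigma)}$ for all $\zeta\in\mu_n$. We have $\sigma\tau(\gamma)=\sigma(\xi_\tau\gamma)=\xi_\tau^{u(\sigma)}\xi_\sigma\gamma$, and symmetrically $\tau\sigma(\gamma)=\xi_\sigma^{u(\tau)}\xi_\tau\gamma$. Since $\mathcal{G}$ is abelian,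
\[
\xi_\tau^{u(\sigma)-1}=\xi_\sigma^{u(\tau)-1}\qquad(\sigma,\tau\in\mathcal{G}).
\]
This identity says that $\delta_\sigma=\gamma^{u(\sigma)-1}/\xi_\sigma$ is fixed by every $\tau\in\mathcal{G}$:
\[
\tau(\delta_\sigma)=\frac{\xi_\tau^{u(\sigma)-1}\gamma^{u(\sigma)-1}}{\xi_\sigma^{u(\tau)}}=\frac{\xi_\sigma^{u(\tau)-1}\gamma^{u(\sigma)-1}}{\xi_\sigma^{u(\tau)}}=\delta_\sigma .
\]
Thus $\delta_\sigma\in A\cap k^*$. So the set of integers $r$ with $\gamma^r\in\mu_\infty\cdot(A\cap k^*)$, which is a subgroup of $\mathbb{Z}$, contains $n$ and all $u(\sigma)-1$, hence their greatest common divisor $d$. For $\zeta\in\mu_d\subset\mu_n$ we have $\sigma\zeta/\zeta=\zeta^{u(\sigma)-1}=1$ for all $\sigma\in\mathcal{G}$. Hence $\mu_d\subset k$, so $d$ divides $\nu$, and the claim follows.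

Let $S$ consist of the archimedean places of $k$ and the finitely many places $v$ at which some member of a fixed finite generating set of $\Gamma$ has $|\cdot|_v\ne1$. If $\alpha\in A\cap k^*$ and $\alpha^n\in\Gamma$, then $|\alpha|_v^n=1$ for $v\notin S$. So $A\cap k^*$ is a subgroup of the group of $S$-units and is finitely generated. Let $A_m=\{\gamma\in A:\gamma^m\in F\}$, a group containing $\mu_\infty$. By the claim, $\gamma\mapsto\gamma^{m\nu}$ induces a homomorphism
\[
A_m/\mu_\infty\longrightarrow\mu_\infty\cdot(A\cap k^*)/\mu_\infty .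
\]
It is injective, since $\gamma^{m\nu}\in\mu_\infty$ implies $\gamma\in\mu_\infty$, and its target is a finitely generated abelian group. So $A_m/\mu_\infty$ is finitely generated. As $\mu_\infty\subset F$, the field $F_m$ is generated over $F$ by finitely many algebraic numbers.
\end{proof}

\begin{remark}
The lemma fails for groups that are not finitely generated. Take $\mathbb{Q}^*$ in place of $\Gamma$, $F=\mathbb{Q}(\mu_\infty)$ and $m=3$. For distinct primes $p,q$ the field $\mathbb{Q}(\sqrt[3]{p/q})$ is not Galois over $\mathbb{Q}$, so $\sqrt[3]{p/q}\notin F$. Thus the $\chi_{\sqrt[3]{p}}$ are infinitely many distinct characters of $\operatorname{Gal}(F_3/F)$, which is therefore infinite.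
\end{remark}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:conj}}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the theorem fails for $F$ and $N$. Then there is a sequence $(y_n)$ of sums as in the theorem with $y_n\notin A\cup\{0\}$ and $h(y_n)\to0$. Write
\[
y_n=\sum_{j=1}^{l}x_{n,j}\gamma_{n,j},\qquad x_{n,j}\in F,\quad\gamma_{n,j}\in A,
\]
with the least possible number $l\le N$ of terms, and pass to a subsequence along which $l$ is constant. Minimality guarantees that no nonempty subsum vanishes: deleting it would give a shorter expression, or $y_n=0$.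

\emph{Sorting the terms.} Every element of $A$ is a radical over $F$, since it has a power in $\Gamma\subset F$. Let $d_n(i,j)=[F(\gamma_{n,i}/\gamma_{n,j}):F]$. A sequence of positive integers has a subsequence that is constant or tends to infinity. Treating the finitely many pairs $(i,j)$ in turn, we may assume that each sequence $(d_n(i,j))_n$ is constant or tends to infinity, and we write $i\sim j$ in the first case. This relation is reflexive and symmetric. It is transitive because $d_n(i,k)\le d_n(i,j)\,d_n(j,k)$, so that $i\sim j\sim k$ makes $d_n(i,k)$ bounded, hence constant.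

\emph{Merging.} Let $m$ be a common multiple of the constant values $d_n(i,j)$, $i\sim j$, and let $F'=F_m$. By Lemma~\ref{lem:finite}, $F'$ is a finite extension of $F$, hence of $K_\Gamma$, and it does not depend on $n$. If $i\sim j$, then $(\gamma_{n,j}/\gamma_{n,i})^m\in F$ by Lemma~\ref{lem:char}, so $\gamma_{n,j}/\gamma_{n,i}\in F'$. For each class $C$ choose $i_C\in C$ and put
\[
y_{n,C}=\sum_{j\in C}x_{n,j}\gamma_{n,j}=z_{n,C}\,\gamma_{n,i_C},\qquad z_{n,C}=\sum_{j\in C}x_{n,j}\,\frac{\gamma_{n,j}}{\gamma_{n,i_C}}\in F'.
\]
Then $y_n=\sum_Cy_{n,C}$, and $z_{n,C}\ne0$ because no subsum vanishes. Let $s$ be the number of classes.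

\emph{Case $s=1$.} Here $y_n\in F'^*\cdot\Gamma_{\mathrm{div}}\setminus\Gamma_{\mathrm{div}}$ for all $n$. Theorem~\ref{thm:remond} for $F'$ bounds $h(y_n)$ below by a positive constant, a contradiction. This is the only place where $y_n\notin\Gamma_{\mathrm{div}}$ is used.

\emph{Case $s\ge2$.} Each $y_{n,C}$ is a radical over $F'\supset\mu_\infty$: if $\gamma_{n,i_C}^r\in\Gamma$, then $y_{n,C}^r\in F'$. For $C\ne D$ put $\gamma=\gamma_{n,i_C}/\gamma_{n,i_D}$. Then $F'(y_{n,C}/y_{n,D})=F'(\gamma)$, and
\[
[F'(\gamma):F']=\frac{[F'(\gamma):F]}{[F':F]}\ge\frac{d_n(i_C,i_D)}{[F':F]}\longrightarrow\infty .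
\]
For large $n$ all these degrees are at least $R_s$, and Theorem~\ref{thm:gap} with $L=F'$ gives $h(y_n)\ge c_s$, a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
An element of $l_N(\Gamma)$ is a sum of exactly $N$ terms $x_j\gamma_j$ with $x_j\in K_\Gamma$, since we may add terms with $x_j=0$. By Theorem~\ref{thm:main} with $F=K_\Gamma$, we have $y_n\in\Gamma_{\mathrm{div}}$ as soon as $h(y_n)<c(K_\Gamma,N,\Gamma)$.

Now let $y\in\Gamma_{\mathrm{div}}$, say $y^r=\gamma\in\Gamma$. By Lemma~\ref{lem:char} with $L=K_\Gamma$, the elements of $O_\Gamma(y)$ are products of $y$ with roots of unity, so they all have modulus $|y|$. Let $d=[\mathbb{Q}(\Gamma):\mathbb{Q}]$, which is finite. The number $\gamma\in\mathbb{Q}(\Gamma)$ has at most $d$ conjugates, and $\gamma$ is one of them, so \eqref{eq:arch} gives $\frac1d\bigl|\log|\gamma|\bigr|\le2h(\gamma)$. Dividing by $r$, we get $\bigl|\log|y|\bigr|\le2d\,h(y)$. Hence $|y_n|\to1$, and for each $\varepsilon>0$ the whole orbit $O_\Gamma(y_n)$ satisfies $1-\varepsilon\le|x|^2\le1+\varepsilon$ for large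 $n$.
\end{proof}

\section{Sharpness of the gap principle}\label{sec:sharp}

The failure of Step 2 for square roots, and Example~\ref{ex:three} for $r=3$, have a common source: every function on $\mu_p$, in particular every function of modulus one, has the form $\sum_{j=0}^{p-1}c_ju^j$. To turn this into a counterexample to Theorem~\ref{thm:gap}, we take a number of small height with an orbit of size $p$ over a suitable field $L\supset\mu_\infty$ and decompose it into eigenvectors.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $n\ge p+2$ and let $\theta_1,\dots,\theta_n$ be the roots of $f=X^n-X-1$. This polynomial is irreducible over $\mathbb{Q}$ with Galois group $S_n$ (Selmer; see Serre \cite[\S4.4]{Serre}). Landau's inequality bounds the Mahler measure $\prod_i\max(1,|\theta_i|)$ of the monic polynomial $f$ by the Euclidean norm of its coefficient vector, which is $\sqrt3$. Since $\theta_1$ is an algebraic integer, only the archimedean places contribute to its height, and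
\[
h(\theta_1)=\frac1n\sum_i\log^+|\theta_i|\le\frac{\log\sqrt3}n .
\]

Let $K_0=\mathbb{Q}(\mu_\infty)$, let $M_0$ be the splitting field of $f$ over $\mathbb{Q}$, and let $M=K_0M_0$. Restriction identifies $\operatorname{Gal}(M/K_0)$ with $\operatorname{Gal}(M_0/M_0\cap K_0)$. As $M_0\cap K_0$ is abelian over $\mathbb{Q}$, this is a normal subgroup of $S_n$ with abelian quotient, so it contains the commutator subgroup $A_n$. Let $\sigma=(1\,2\cdots p)$ if $p$ is odd and $\sigma=(1\,2)(3\,4)$ if $p=2$. In both cases $\sigma\in A_n$ has order $p$ and $\sigma^i\theta_1=\theta_{i+1}$ for $0\le i<p$. Let $L\supset\mu_\infty$ be the fixed field of $\sigma$ in $M$, so that $[M:L]=p$. Let $\zeta$ be a primitive $p$-th root of unity, and put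
\[
y_j=\frac1p\sum_{i=0}^{p-1}\zeta^{-ij}\,\sigma^i\theta_1\qquad(0\le j<p).
\]
Shifting the index $i$ modulo $p$ gives $\sigma y_j=\zeta^jy_j$, so $y_j^p\in L$. Since $\sum_j\zeta^{-ij}$ is $p$ for $i=0$ and $0$ for $0<i<p$, we have $\sum_jy_j=\theta_1$.

Each $y_j$ is nonzero. Indeed, the $3$-cycle $\rho=(1\ \,p+1\ \,p+2)\in A_n$ fixes $K_0$ and $\theta_2,\dots,\theta_p$, so $y_j-\rho y_j=(\theta_1-\theta_{p+1})/p\ne0$. Thus the $y_j$ are $p$ radicals over $L$. For $i\ne j$, $\sigma$ multiplies $y_i/y_j$ by $\zeta^{i-j}\ne1$, so $y_i/y_j\in M\setminus L$, and $[L(y_i/y_j):L]=p$ because $[M:L]$ is prime. As $h(\sum_jy_j)=h(\theta_1)\to0$ when $n\to\infty$, no constant $c_p>0$ works with $R_p=p$, nor with any smaller $R_p$.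
\end{proof}

For $p=2$ the two radicals are $y_0=(\theta_1+\theta_2)/2$ and $y_1=(\theta_1-\theta_2)/2$, and the two points $y_0\pm y_1$ are the roots $\theta_1$ and $\theta_2$. In these examples the field $L$ changes with $n$. A bound that is uniform in the field therefore cannot cover ratios of bounded degree, and some input for that range, such as Theorem~\ref{thm:remond}, is needed.

\begin{thebibliography}{9}

\bibitem{Plessis}
A.~Plessis, \emph{A new way to tackle a conjecture of R\'emond}, arXiv:2201.06226 (2022).

\bibitem{Serre}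
Serre, \emph{Topics in Galois Theory}.

\end{thebibliography}
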